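# Weighted spheres and an integrality obstruction to symplectic embeddings

## 1. A sphere with weights and the number $1/\prod m_l$

Let $m_1,\dots,m_k\ge 1$ be integers, $k\ge1$, and let $W=\mathbb C^k$ carry the circle action of $S^1=\mathbb R/\mathbb Z$ with weights $m_l$, that is $\theta\cdot(w_l)_l=(e^{2\pi i m_l\theta}w_l)_l$. Write $S(W)$ for its unit sphere, and $S(\mathbb C^k)$ for the same sphere with all weights equal to $1$. The map
$$p:S(\mathbb C^k)\to S(W),\qquad p(w)_l=|w_l|\Bigl(\frac{w_l}{|w_l|}\Bigr)^{m_l}\quad(\text{and }p(w)_l=0\text{ if }w_l=0)$$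
is continuous and equivariant. It keeps moduli and multiplies arguments by $m_l>0$. So a point with all coordinates nonzero has exactly $m_1\cdots m_k$ preimages, and near each of them $p$ is an orientation-preserving local diffeomorphism. Hence $\deg p=\prod_l m_l$.

The whole lecture rests on what this degree does in equivariant homology. For a space $Z$ with $S^1$-action put $Z_{hS^1}=Z\times_{S^1}ES^1$ and $H^{S^1}_*(Z)=H_*(Z_{hS^1})$ (Borel homology), similarly for cohomology and pairs. Let $c$ be the generator of $H^2(BS^1)$; it acts on everything. The circle bundle $Z\times ES^1\to Z_{hS^1}$ has a Gysin sequence, natural in the $S^1$-pair $(Z,Z')$ and valid for any coefficients: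
$$H_{j+1}(Z,Z')\to H^{S^1}_{j+1}(Z,Z')\xrightarrow{\ \cap c\ }H^{S^1}_{j-1}(Z,Z')\xrightarrow{\ \mathrm{tr}\ }H_j(Z,Z')\to H_j^{S^1}(Z,Z').\tag{1}$$
The transfer $\mathrm{tr}$ replaces a cycle in the quotient by the circle bundle over it.

**Example.** Let $k=1$ and weight $m$. The free circle $S(\mathbb C)$ has quotient a point, and $\mathrm{tr}[\mathrm{pt}]=\pm[S(\mathbb C)]$. Pushing forward by $p$, which has degree $m$, gives $\mathrm{tr}[\mathrm{pt}]=\pm m[S(W)]$ on the circle with weight $m$. So the rational class whose transfer is the fundamental class of the circle is $\pm\frac1m[\mathrm{pt}]$.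

We need a thickened version. Let $\mathcal E^-$ be a finite-dimensional unitary $S^1$-representation of real dimension $a$, let $0<\rho<R$, and put
$$\mathcal P_W=D_R(\mathcal E^-)\times S(W)\times[0,R],\qquad \dim\mathcal P_W=a+2k,$$
where $D_R$ is the closed disc of radius $R$. This is a compact connected oriented manifold with corners. Let $u\in H^{a+1}_{S^1}(\mathcal E^-\oplus\mathbb R,(\mathcal E^-\oplus\mathbb R)\setminus0)$ be the equivariant Thom class. The equivariant map $(y,w,t)\mapsto(y,t-\rho)$ sends $\partial\mathcal P_W$ to nonzero vectors, so it pulls $u$ back to a class $\theta_W\in H^{a+1}_{S^1}(\mathcal P_W,\partial\mathcal P_W)$.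

**Lemma 1.** There are signs $\sigma,\sigma'$ that depend only on $\mathcal E^-,k,\rho,R$ (not on the weights), and classes $\gamma_W\in H^{S^1}_{a+2k-1}(\mathcal P_W,\partial\mathcal P_W;\mathbb Q)$, such that
$$\mathrm{tr}\,\gamma_W=\sigma'[\mathcal P_W],\qquad \langle c^{k-1}\theta_W,\gamma_W\rangle=\frac{\sigma}{m_1\cdots m_k}.$$

**Proof.** *All weights 1.* Write $\mathcal P_{st}$ and $\theta_{st}$ for this case. The action is free, so Borel homology of $(\mathcal P_{st},\partial)$ is the homology of the quotient. The quotient is the product of $[0,R]$ with the disc bundle of the complex vector bundle $\mathcal E^-\times_{S^1}S^{2k-1}\to\mathbb{CP}^{k-1}$. It is a compact connected oriented manifold with boundary, of dimension $a+2k-1$. Let $\gamma_{st}$ be its fundamental class. In (1) with $j=a+2k$ and integer coefficients, the groups $H^{S^1}_{a+2k+1}$ and $H^{S^1}_{a+2k}$ vanish, because the quotient has dimension $a+2k-1$. So $\mathrm{tr}$ is an isomorphism from $\mathbb Z\gamma_{st}$ to $\mathbb Z[\mathcal P_{st}]$,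 and $\mathrm{tr}\,\gamma_{st}=\sigma'[\mathcal P_{st}]$ with $\sigma'=\pm1$. On each fiber $D_R\times[0,R]$ the map $(y,t)\mapsto(y,t-\rho)$ is a translation that puts the zero in the interior, so $\theta_{st}$ is the Thom class of the bundle $(\mathcal E^-\oplus\mathbb R)\times_{S^1}S^{2k-1}\to\mathbb{CP}^{k-1}$. By the Thom isomorphism $\langle c^{k-1}\theta_{st},\gamma_{st}\rangle=\pm\langle c^{k-1},[\mathbb{CP}^{k-1}]\rangle=:\sigma=\pm1$.

*General weights.* The map $(y,w,t)\mapsto(y,p(w),t)$ is an equivariant map of pairs $(\mathcal P_{st},\partial)\to(\mathcal P_W,\partial)$ of degree $\prod m_l$, and it pulls $\theta_W$ back to $\theta_{st}$. Let $\gamma_W$ be $\frac1{\prod m_l}$ times the image of $\gamma_{st}$. Naturality of $\mathrm{tr}$ gives $\mathrm{tr}\,\gamma_W=\frac1{\prod m_l}\sigma'\bigl(\prod m_l\bigr)[\mathcal P_W]$, and the pairing is $\sigma/\prod m_l$. $\square$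

What is this for? Suppose that, in some $S^1$-pair, an *ordinary* homology class carried by one $\mathcal P_{W'}$ is an integer combination $\sum n_\alpha[\mathcal P_{W_\alpha}]$ of others with the same $k$, and suppose that $\mathrm{tr}$ is injective there. Then the classes $\gamma$ satisfy the same relation, and pairing with one fixed class gives
$$\frac1{\prod_{W'}m}=\sum_\alpha n_\alpha\frac1{\prod_{W_\alpha}m},\qquad n_\alpha\in\mathbb Z .$$
Ordinary homology supplies integers, and equivariant homology supplies fractions. We shall use this to rule out symplectic embeddings between two domains in $\mathbb R^{10}$.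

## 2. Two products of ellipsoids in $\mathbb R^{10}$

Identify $\mathbb R^{2n}\cong\mathbb C^n$ with form $\omega_0=\sum dx_j\wedge dy_j$. For $0<a_1\le\dots\le a_n$ let
$$E(a_1,\dots,a_n)=\Bigl\{z\in\mathbb C^n:\ \sum_j\frac{\pi|z_j|^2}{a_j}<1\Bigr\},$$
with $B^{2n}(a)=E(a,\dots,a)$ the ball and $Z^{2n}(a)=\{\pi|z_1|^2<a\}$ the cylinder. For open sets, $U\hookrightarrow V$ means that there is a symplectic embedding of $U$ into $V$; $U\to V$ means that some symplectomorphism $\varphi$ of all of $\mathbb R^{2n}$ satisfies $\varphi(U)\subset V$. By restriction, $U\to V$ implies $U\hookrightarrow V$. The domains are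
$$U=E(2,6)\times E(3,3,6),\qquad V=E(2,6,6)\times E(3,3)\qquad\subset\mathbb R^{10}.$$
Does either embed in the other? They differ only in the factor in which one coordinate of size $6$ sits.

The pair comes from K. Cieliebak, H. Hofer, J. Latschev and F. Schlenk, "Quantitative symplectic geometry", arXiv:math/0506191 (2005), which states that it is unknown whether $U\hookrightarrow V$ or $V\hookrightarrow U$ or $U\to V$. A generalized symplectic capacity is a map $c$ from open sets to $[0,\infty]$ with $c(U)\le c(V)$ whenever $U\to V$, and $c(\lambda U)=\lambda^2c(U)$. The quoted facts are: every generalized capacity with $c(B^{10}(1))=c(Z^{10}(1))$ agrees on $U$ and $V$ (by the Nonsqueezing Theorem); the volumes agree; the Ekeland–Hofer capacities $c^{\rm EH}_k$ agree for all $k$ (by Chekanov's product formula); all symplectic homologies, as constructed by Floer–Hofer and by Traynor, agree. The volumes can be checked at once. Since $\operatorname{vol}E(a_1,\dots,a_n)=\frac{a_1\cdots a_n}{n!}$, we get $\frac{12}{2}\cdot\frac{54}{6}=54$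 for $U$ and $\frac{72}{6}\cdot\frac{9}{2}=54$ for $V$.

## 3. Counting modes: what agrees and what differs

Split the coordinates of $\mathbb C^n$ into blocks $b=1,\dots,r$, let $b(j)$ be the block of $j$, let $a_j>0$, and put
$$q_b(z)=\sum_{j:\,b(j)=b}\frac{\pi|z_j|^2}{a_j},\qquad X=\{q_b<1\ \text{for all } b\}.$$
This is a product of ellipsoids. For $\alpha\in[0,\infty)^r$ let $|\alpha|=\sum\alpha_b$ and
$$M_X(\alpha)=\{(j,m):m\in\mathbb Z_{\ge1},\ ma_j\le\alpha_{b(j)}\},\quad N_X(\alpha)=\#M_X(\alpha),\quad e_X(\alpha)=\prod_{(j,m)\in M_X(\alpha)}m=\prod_j\lfloor\alpha_{b(j)}/a_j\rfloor!\,.$$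
A pair $(j,m)$ stands for the loop mode $e^{2\pi imt}$ in coordinate $j$. Rotating time acts on it with weight $m$, so $e_X(\alpha)$ is the product of weights that appeared in Lemma 1.

**Definition.** $\alpha$ is *spectral* if for every $b$ either $\alpha_b=0$ or $\alpha_b=ma_j$ for some $m\ge1$ and some $j$ in block $b$. The set of spectral vectors is discrete. Lowering each $\alpha_b$ to the largest admissible value below it shows that for every $\alpha$ there is a spectral $\alpha'\le\alpha$ with $M_X(\alpha')=M_X(\alpha)$.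

**Example.** For $V$ and $\alpha=(6,0)$: the parameters $2,6,6$ give the modes $m=1,2,3$ in the first coordinate and $m=1$ in each of the next two. So $N_V=5$ and $e_V=3!\,1!\,1!=6$. For $U$ and $\alpha=(0,6)$: the parameters $3,3,6$ give $m=1,2$ twice and $m=1$ once, so $N_U=5$ and $e_U=2!\,2!\,1!=4$.

The first thing to try is to compare counts: a larger domain should have fewer modes below a given level $T$, so compare $\max_{|\alpha|\le T}N$. For $U$ and $V$ this gives nothing, at any level.

**Claim.** $\max_{|\alpha|\le T}N_U(\alpha)=\max_{|\alpha|\le T}N_V(\alpha)$ for every $T\ge0$.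

**Proof.** It suffices to look at spectral vectors $\alpha=(2i,3j)$, $i,j\in\mathbb Z_{\ge0}$ (for this proof only, $i$ is an integer). There
$$N_U=i+\lfloor i/3\rfloor+2j+\lfloor j/2\rfloor,\qquad N_V=i+2\lfloor i/3\rfloor+2j .$$
The move $(i,j)\mapsto(i-3,j+2)$ keeps $|\alpha|$ and changes $N_U$ by $-4+5=+1$. So for $U$ the maximum is attained with $i\in\{0,1,2\}$; with $j=2s+t$, $t\in\{0,1\}$, it is the maximum of $i+2t+5s$ under $2i+3t+6s\le T$. The move $(i,j)\mapsto(i+3,j-2)$ keeps $|\alpha|$ and changes $N_V$ by $5-4=+1$. So for $V$ the maximum is attained with $j=t\in\{0,1\}$; with $i=3s+i'$, $i'\in\{0,1,2\}$, it is the maximum of $i'+2t+5s$ under $2i'+3t+6s\le T$. The two problems are the same. $\square$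

So a count cannot decide the question. But at level $6$ the count $5$ is reached by different sets of modes, with weights $\{1,2,1,2,1\}$ for $U$ and $\{1,2,3,1,1\}$ for $V$. The products $4$ and $6$ differ, and neither divides the other.

## 4. The integrality theorem and the answer for $U$ and $V$

**Theorem A.** Let $X,Y\subset\mathbb C^n$ be products of ellipsoids (possibly with different blocks), $k\ge1$, $T>0$. Assume $N_X(\alpha)\le k$ whenever $|\alpha|\le T$. Let $|\beta|\le T$ and let $M'\subset M_Y(\beta)$ have exactly $k$ elements. If $X\hookrightarrow Y$, then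
$$\frac1{\prod_{(j,m)\in M'}m}\ \in\ \sum_{\alpha\in\mathcal B}\mathbb Z\cdot\frac1{e_X(\alpha)},\qquad\mathcal B=\{\alpha\text{ spectral for }X:\ |\alpha|\le T,\ N_X(\alpha)=k\}.$$
In particular $\mathcal B\ne\emptyset$.

**Theorem B.** $U\not\hookrightarrow V$, $V\not\hookrightarrow U$, $U\not\to V$, $V\not\to U$. More precisely, for $\lambda>\frac34$ there is no symplectic embedding $\sqrt\lambda\,U\hookrightarrow V$ and none $\sqrt\lambda\,V\hookrightarrow U$. (For $\lambda=\frac12$ both exist. It is not claimed that $\frac34$ is sharp.)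

**Two small cases.** First, let $X=B^{2n}(a)$ and $Y=E(b,c_2,\dots,c_n)$ with $b<a$. Take $T=b$, $k=1$, $\beta=b$, $M'=\{(1,1)\}$. Since $N_X(\alpha)=n\lfloor\alpha/a\rfloor=0$ for $\alpha\le b$, the set $\mathcal B$ is empty and there is no embedding. This contains nonsqueezing: if $B^{2n}(a)\hookrightarrow Z^{2n}(b)$ with $b<a$, choose $b<a'<a$. The closure of $B^{2n}(a')$ has compact image in $Z^{2n}(b)$, so it lies in $E(b,c,\dots,c)$ for $c$ large, which is excluded. Second, the condition has a direction. Let $T=2$, $k=2$. For $X=B^4(2)$, $Y=E(1,4)$, $\beta=2$ we have $\mathcal B=\{2\}$, $e_X(2)=1$, and $M'=\{(1,1),(1,2)\}$ has product $2$. The condition $\frac12\in\mathbb Z$ fails. With the roles exchanged, $e_X(2)=2$, the product over $M'=\{(1,1),(2,1)\}$ is $1$, and $1\in\frac12\mathbb Z$ is no restriction.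

**Proof of Theorem B from Theorem A.** It suffices to take $\frac34<\lambda\le1$, since for $\lambda>1$ an embedding of $\sqrt\lambda\,U$ restricts to $U$, and likewise for $V$. Scaling by $\sqrt\lambda$ multiplies all $a_j$ by $\lambda$. So the spectral vectors of $\sqrt\lambda\,U$ and of $\sqrt\lambda\,V$ are $\lambda(\alpha_1,\alpha_2)$ with $\alpha_1\in2\mathbb Z_{\ge0}$, $\alpha_2\in3\mathbb Z_{\ge0}$, with the same $N$ and $e$ as $(\alpha_1,\alpha_2)$ for $U$, $V$. Take $T=6$, $k=5$. The bound $\lambda(\alpha_1+\alpha_2)\le6$ means $\alpha_1+\alpha_2\le6/\lambda<8$, which leaves at most these vectors: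

| $(\alpha_1,\alpha_2)$ | (0,0) | (2,0) | (4,0) | (0,3) | (2,3) | (6,0) | (0,6) | (4,3) |
|---|---|---|---|---|---|---|---|---|
| $N_U$ | 0 | 1 | 2 | 2 | 3 | 4 | **5** | 4 |
| $N_V$ | 0 | 1 | 2 | 2 | 3 | **5** | 4 | 4 |

Here $N_U=\lfloor\frac{\alpha_1}2\rfloor+\lfloor\frac{\alpha_1}6\rfloor+2\lfloor\frac{\alpha_2}3\rfloor+\lfloor\frac{\alpha_2}6\rfloor$ and $N_V=\lfloor\frac{\alpha_1}2\rfloor+2\lfloor\frac{\alpha_1}6\rfloor+2\lfloor\frac{\alpha_2}3\rfloor$. Since every $\alpha$ has the same $M$ as some spectral $\alpha'\le\alpha$, the hypothesis $N\le5$ holds. For $X=\sqrt\lambda\,U$ we get $\mathcal B=\{\lambda(0,6)\}$ with $e=4$; note that $6\lambda\le6$. For $X=\sqrt\lambda\,V$ we get $\mathcal B=\{\lambda(6,0)\}$ with $e=6$. For the target $Y=V$ take $\beta=(6,0)$ and $M'=M_V(\beta)$, with $5$ elements and product $6$. For $Y=U$ take $\beta=(0,6)$ and $M'=M_U(\beta)$, with $5$ elements and product $4$. So $\sqrt\lambda\,U\hookrightarrow V$ would give $\frac16\in\frac14\mathbb Z$, and $\sqrt\lambda\,V\hookrightarrow U$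 would give $\frac14\in\frac16\mathbb Z$. Both are false. The case $\lambda=1$ and restriction of symplectomorphisms give the first sentence.

For $\lambda=\frac12$: on $U$ we have $\frac{\pi|z_1|^2}2+\frac{\pi|z_2|^2}6+\frac{\pi|z_5|^2}6<2$ and $\frac{\pi|z_3|^2}3+\frac{\pi|z_4|^2}3<1$, so $\sqrt{1/2}\,U\subset V$ after renaming coordinates. On $V$, with $E(2,6,6)$ in the coordinates $z_1,z_2,z_3$, we have $\frac{\pi|z_4|^2}3+\frac{\pi|z_5|^2}3+\frac{\pi|z_3|^2}6<2$ and $\frac{\pi|z_1|^2}2+\frac{\pi|z_2|^2}6<1$, so $\sqrt{1/2}\,V\subset U$ after renaming. $\square$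

The rest of the notes proves Theorem A. Fix a symplectic embedding $\varphi:X\to Y$. The parameters, forms, blocks and number of blocks of $Y$ are denoted $a'_j$, $q'_b$, $b'(j)$, $r'$.

## 5. From an embedding to a family of Hamiltonians

**Step 1: make $\varphi$ the identity near $0$.** This lets us deform $\varphi$ to the identity without touching a ball. Put $w_0=\varphi(0)$, $L=d\varphi(0)$. On a small ball $B_\varrho(0)$ consider, one after the other, the following paths of symplectic embeddings: $z\mapsto\varsigma w_0+z$; then $z\mapsto w_0+L_\varsigma z$, where $L_\varsigma$ is a path from $I$ to $L$ in the connected group $Sp(2n)$; then $z\mapsto w_0+\varsigma^{-1}(\varphi(\varsigma z)-w_0)$, which equals $w_0+Lz$ at $\varsigma=0$ and $\varphi$ at $\varsigma=1$. The set $Y$ is open, convex and contains $0$ and $w_0$, so for $\varrho$ small all images lie in a compact subset of $Y$. Reparametrize the path to be smooth, and cut off its generating Hamiltonians near the trace, inside $Y$. The result is a Hamiltonian diffeomorphism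 $\chi$ with compact support in $Y$ and $\chi=\varphi$ near $0$. Replace $\varphi$ by $\chi^{-1}\varphi:X\to Y$. Now $\varphi=\mathrm{id}$ on some ball $B_{\varrho_0}\subset X$.

**Step 2: an ambient isotopy.** We want compactly supported $\psi_s$ on $\mathbb C^n$ that end at $\varphi$ on most of $X$. Put $\varphi_s(z)=s^{-1}\varphi(sz)$ for $s\in(0,1]$ and $\varphi_0=\mathrm{id}$. Since $X$ is star-shaped, $\varphi_s$ is defined on $X$. Since $X$ is bounded, $\varphi_s=\mathrm{id}$ on $X$ for small $s$. So this is a smooth isotopy of symplectic embeddings $X\to\mathbb C^n$, equal to the identity on $B_{\varrho_0}$. As $X$ is contractible, it is generated by Hamiltonians $K_s$ on $\varphi_s(X)$, smooth on the open set $\bigcup_s\{s\}\times\varphi_s(X)\subset[0,1]\times\mathbb C^n$. The generating field vanishes on $B_{\varrho_0}$, so we may normalize $K_s=0$ there. Given $\lambda_1<1$, the set $\bigcup_s\{s\}\times\varphi_s(\{\max q_b\le\lambda_1\})$ is compact. Multiply $K$ by a function with compact support in the open set,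 equal to $1$ near the compact set. The resulting isotopy $\psi_s$ of $\mathbb C^n$ has compact support and satisfies
$$\psi_0=\mathrm{id},\qquad\psi_1=\varphi\ \text{on}\ \{\max q_b\le\lambda_1\},\qquad\psi_s=\mathrm{id}\ \text{on}\ B_{\varrho_0}\text{ for all }s .$$
Reparametrize so that $\psi_s$ is constant in $s$ near $0$ and near $1$; then it extends smoothly to all real $s$.

**Step 3: the Hamiltonians.** We want $H$ whose periodic orbits encode the spectral vectors of $X$, and such that $H\circ\psi_1^{-1}$ dominates a function adapted to $Y$. Let $T_0>T$ be the smallest value $|\alpha|>T$ with $\alpha$ spectral. Choose $0<\lambda_0<\lambda_1<1$ and $0<\delta<\min_ja_j$ with $\lambda_0(T_0-r\delta)>T$, and take $\psi_s$ as in Step 2 for this $\lambda_1$. Put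
$$\mu=T+1,\qquad H_Y=\mu\sum_b(q'_b-1)^+ .$$
Since $\psi_1=\mathrm{id}$ outside a compact set and $H_Y$ grows quadratically, there is $C\ge T$ with $H_Y(\psi_1(z))\le C\max_bq_b(z)$ whenever $\max_bq_b(z)\ge\lambda_1$. Let $s_1=\frac{\lambda_0+\lambda_1}2$ and choose a smooth $f:[0,\infty)\to[0,\infty)$ with $f(0)=0$; $f'=\delta$ on $[0,\lambda_0]$; $f''>0$ on $(\lambda_0,s_1)$; $f'=\kappa$ on $[s_1,\infty)$. Here $\kappa>T$, $\kappa>\delta$, is not an integer multiple of any $a_j$ and is so large that $f(s)\ge\kappa(s-s_1)\ge Cs$ for $s\ge\lambda_1$. Put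
$$H=\sum_bf(q_b),\qquad H_s=H\circ\psi_s^{-1}\ge0 .$$

*We have $H_1\ge H_Y$.* If $\max q_b(z)\le\lambda_1$, then $\psi_1(z)=\varphi(z)\in Y$ and $H_Y(\psi_1(z))=0$. Otherwise $H_1(\psi_1(z))=H(z)\ge f(\max q_b)\ge C\max q_b\ge H_Y(\psi_1(z))$.

**Step 4: the levels.** The critical values of the action will be sums of $f^*(\alpha_b)$, where $f^*(\alpha)=\max_{s\ge0}(\alpha s-f(s))$ for $0\le\alpha<\kappa$. We need to know on which side of $T$ they lie. Clearly $f^*(0)=0$. For $\delta<\alpha<\kappa$ the maximum is attained only at the unique $s(\alpha)\in(\lambda_0,s_1)$ with $f'(s(\alpha))=\alpha$. Evaluating at $s=\lambda_0$ gives $f^*(\alpha)\ge\lambda_0(\alpha-\delta)$. For $\alpha\le T$ we have $f^*(\alpha)\le\lambda_1\alpha$: for $s\ge\lambda_1$ we have $f(s)\ge Cs\ge\alpha s$, and for $s\le\lambda_1$ we have $\alpha s-f(s)\le\lambda_1\alpha$. If $|\alpha|>T$ is spectral then $|\alpha|\ge T_0$. Hence for spectral $\alpha$ with all $\alpha_b<\kappa$,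
$$\sum_bf^*(\alpha_b)\le\lambda_1T<T\ \text{ if }|\alpha|\le T,\qquad\sum_bf^*(\alpha_b)\ge\lambda_0(T_0-r\delta)>T\ \text{ if }|\alpha|>T.\tag{2}$$

## 6. The action functional and its finite-dimensional reduction

For loops $x\in H^1(\mathbb R/\mathbb Z,\mathbb C^n)$, $x_j=\sum_m\hat x_{jm}e^{2\pi imt}$, let
$$\Phi_G(x)=\mathcal A(x)-\int_0^1G(x)\,dt,\qquad\mathcal A(x)=\tfrac12\int_0^1\omega_0(x,\dot x)\,dt=\pi\sum_{j,m}m|\hat x_{jm}|^2 .$$
With the real inner product, $\omega_0(x,\dot x)=(x,-i\dot x)$, which gives the Fourier formula. Critical points are the $1$-periodic solutions of $-i\dot x=\nabla G(x)$. Norms $|\cdot|$ of loops are $L^2$-norms. Note also $\int_0^1q_b(x)\,dt=\sum_{b(j)=b,\,m}\frac{\pi}{a_j}|\hat x_{jm}|^2$.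

**Step 5: critical points for $H$.** We list them all. The equation reads $-i\dot x_j=2\pi\frac{f'(q_b)}{a_j}x_j$ with $b=b(j)$. So $q_b$ is conserved and $x_j(t)=e^{2\pi if'(q_b)t/a_j}x_j(0)$. If block $b$ of $x$ is nonzero, then $\alpha_b:=f'(q_b)>0$ is a positive multiple of some $a_j$ in the block. Because $\delta<\min a_j$ and $\kappa$ is not a multiple of any $a_j$, we get $\alpha_b\in(\delta,\kappa)$ and $q_b=s(\alpha_b)$. If block $b$ vanishes put $\alpha_b=0$. Thus the critical set is the disjoint union, over the finitely many spectral $\alpha$ with all $\alpha_b<\kappa$, of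
$$C_\alpha=\prod_{b:\,\alpha_b>0}\bigl\{(\zeta_je^{2\pi i\alpha_bt/a_j})_{j\in\text{block }b,\ a_j\mid\alpha_b}:\ q_b=s(\alpha_b)\bigr\},\qquad\dim C_\alpha=\sum_{b:\,\alpha_b>0}(2k_b-1),$$
where $a_j\mid\alpha_b$ means $\alpha_b/a_j\in\mathbb Z$ and $k_b=\#\{j\in\text{block }b:a_j\mid\alpha_b\}\ge1$. Each $C_\alpha$ is a product of spheres of dimension $\ge1$, hence compact and connected ($C_0=\{0\}$). On $C_\alpha$ we have $\mathcal A=\sum\alpha_bq_b$, so the critical value is $v_\alpha:=\sum_bf^*(\alpha_b)$. For example, for $X=V$ and $\alpha=(6,0)$ the set $C_\alpha$ is a $5$-sphere on which $S^1$ acts with weights $3,1,1$.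

**Step 6: reduction to finitely many modes.** This replaces the loop space by a vector space, so that ordinary topology of sublevel sets applies. Let $\ell$ bound $\|\nabla^2H_s\|$ for all $s$. It exists because $\nabla^2(f\circ q_b)$ is bounded and $H_s=H$ outside a fixed compact set. Fix $N$ with
$$\pi(N+1)\ge\ell,\qquad N\ge\kappa/\min a_j,\qquad N\ge m\ \text{for all }(j,m)\in M'.$$
Let $\mathcal E$ be the span of the modes $|m|\le N$, $P$ the $L^2$-projection to $\mathcal E$, and $\mathcal F^\pm\subset H^1$ the closed span of the modes with $\pm m>N$. For $\xi\in\mathcal E$ consider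
$$-i\dot\eta=(1-P)\nabla H_s(\xi+\eta),\qquad\eta\in\mathcal F^+\oplus\mathcal F^- .$$
On modes $|m|>N$ the operator $-i\frac d{dt}$ has an inverse $K$ of $L^2$-norm $\le\frac1{2\pi(N+1)}$. So the equation is the fixed point problem $\eta=K(1-P)\nabla H_s(\xi+\eta)$ with $L^2$-contraction constant $\le\frac\ell{2\pi(N+1)}\le\frac12$. It has a unique solution $\eta_s(\xi)$, and $\eta_s(\xi)\in H^1$ because $K$ maps $L^2$ to $H^1$. The map $x\mapsto\nabla H_s(x)$, $H^1\to L^2$, is smooth, also in $s$, since $H^1$ embeds in $C^0$. The linearization of the fixed point problem on $H^1$ is $1-K(1-P)\nabla^2H_s(x)$, the identity minus a compact operator (as $H^1\to L^2$ is compact). It is injective by the $L^2$-estimate, hence invertible. By the implicit function theorem $\eta_s(\xi)\in H^1$ is smooth in $(s,\xi)$. Put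
$$F_s(\xi)=\Phi_{H_s}(\xi+\eta_s(\xi)).$$
By uniqueness $\eta_s$ commutes with time shifts, so $F_s$ is a smooth function on $\mathcal E$ invariant under $S^1$, which acts with weight $m$ on mode $m$.

**Step 7: gradient and critical points of $F_s$.** With $x=\xi+\eta_s(\xi)$, the derivative $d\Phi_{H_s}(x)$ vanishes on $\mathcal F^\pm$, so only variations in $\mathcal E$ count, and
$$\nabla F_s(\xi)=-i\dot x-\nabla H_s(x)\in\mathcal E .$$
So critical points of $F_s$ correspond bijectively, via $P$, to those of $\Phi_{H_s}$, with equal values. As $\psi_s$ is symplectic, the latter are the loops $\psi_s\circ x$ with $x$ critical for $\Phi_H$. Put $\vartheta=\frac12\sum(x_jdy_j-y_jdx_j)$. Then $\mathcal A(x)=\int x^*\vartheta$, and $\psi_s^*\vartheta-\vartheta$ is closed, hence exact, so $\mathcal A(\psi_s\circ x)=\mathcal A(x)$ and the value is the same. *Hence the finite set of critical values of $F_s$ is $\{v_\alpha\}$ for every $s$.* Loops in $C_\alpha$ lie in $\mathcal E$, since $\alpha_b/a_j<\kappa/a_j\le N$, and there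 $\eta_0=0$. Put $F=F_0$; its critical set is $\bigcup C_\alpha$.

**Step 8: an upper bound for $F_s$.** This is the tool for placing discs in sublevels. The second derivative of $\zeta\mapsto\Phi_{H_s}(\xi+\zeta+\eta^-)$ on $\mathcal F^+$ is at least $2\pi(N+1)-\ell\ge0$, so this function is convex. Write $\eta_s(\xi)=\eta^++\eta^-$. Since $\eta^+$ is a critical point it is a minimizer, and comparison with $\zeta=0$ gives
$$F_s(\xi)\le\Phi_{H_s}(\xi+\eta^-)\le\sup_{\zeta\in\mathcal F^-}\Phi_{H_s}(\xi+\zeta).\tag{3}$$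

**Step 9: compactness.** We need flows on the noncompact space $\mathcal E$ to behave. The field $\nabla H_s-\kappa\nabla\sum q_b$ is bounded uniformly in $s$, since $f'=\kappa$ where $q_b\ge s_1$ and $\nabla q_b$ is bounded where $q_b\le s_1$. Also $d_0=\inf_{j,m}|m-\kappa/a_j|>0$. Applying the diagonal operator with entries $2\pi(m-\kappa/a_j)$ to $x=\xi+\eta_s(\xi)$ and using $|x|\ge|\xi|$ we find a constant $c_2$ with
$$|\nabla F_s(\xi)|\ge2\pi d_0|\xi|-c_2\qquad\text{for all }s,\xi.\tag{4}$$
Further $\partial_sF_s(\xi)=-\int\partial_sH_s(x)\,dt$ (again $d\Phi_{H_s}(x)$ kills $\partial_s\eta_s$) is uniformly bounded. By (4) and compactness: if $J$ is a compact interval, $O$ is open in $[0,1]\times\mathcal E$, and all critical points $(s,\xi)$ with $F_s(\xi)\in J$ lie in $O$, then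
$$|\nabla F_s|\ \text{is bounded below by a positive constant on}\ \{(s,\xi)\notin O:\ F_s(\xi)\in J\}.\tag{5}$$

## 7. Sublevel pairs and their transport

Let $\mathcal E^-\subset\mathcal E$ be the span of the modes $-N\le m\le0$, $a=\dim_{\mathbb R}\mathcal E^-$, and let $\mathcal E^+$ be the span of the modes $1\le m\le N$.

**Step 10: a small sphere above level $\epsilon$.** It will carry the cohomology class with which we pair. Near $0$ we have $H_s=\delta\sum q_b$ for all $s$, because $\psi_s=\mathrm{id}$ on $B_{\varrho_0}$. For small $\xi\in\mathcal E^+$ the loop $\nabla H_s(\xi)$ then lies in $\mathcal E$, so $\eta_s(\xi)=0$ and $F_s(\xi)=\pi\sum(m-\delta/a_j)|\hat\xi_{jm}|^2$, with positive coefficients. Hence for a small $\rho>0$ there is $\epsilon_1>0$ with $F_s\ge\epsilon_1$ on $S_\rho=\{\xi\in\mathcal E^+:|\xi|=\rho\}$ for all $s$. For $\alpha\ne0$ we have $v_\alpha\ge\lambda_0(\min a_j-\delta)>0$, while $v_0=0$. Fix $0<\epsilon<\min(\epsilon_1,T)$ smaller than all positive critical values, and put $X_s^c=\{F_s\le c\}$.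 Then $S_\rho\cap X_s^\epsilon=\emptyset$.

Let $\Theta:\mathcal E\to\mathcal E^-\oplus\mathbb R$, $\Theta(\xi)=(\xi_-,|\xi_+|-\rho)$. It is equivariant with $\Theta^{-1}(0)=S_\rho$. Let
$$\tau=\Theta^*u\in H^{a+1}_{S^1}(\mathcal E,\mathcal E\setminus S_\rho),$$
and let $\tau_s\in H^{a+1}_{S^1}(X_s^T,X_s^\epsilon)$ be its restrictions.

**Lemma 2.** There is an $S^1$-homeomorphism of pairs $h_1:(X_0^T,X_0^\epsilon)\to(X_1^T,X_1^\epsilon)$ with $h_1^*\tau_1=\tau_0$.

**Proof.** By (2) and the choice of $\epsilon$, neither $T$ nor $\epsilon$ is a critical value of any $F_s$. By (5) with $O=\emptyset$ there are $\varsigma,\varsigma'>0$ with $|\nabla F_s|\ge\varsigma$ where $|F_s-T|\le\varsigma'$ or $|F_s-\epsilon|\le\varsigma'$. Let $\chi$ be a cutoff function on $\mathbb R$, equal to $1$ near $T$ and $\epsilon$ and supported in these $\varsigma'$-neighborhoods. The time-dependent field $-\chi(F_s)\,\partial_sF_s\,\nabla F_s/|\nabla F_s|^2$ is smooth, equivariant and bounded, so its flow $h_s$ is complete, and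
$$\frac d{ds}F_s(h_s)=(1-\chi(F_s))\,\partial_sF_s$$
vanishes near the levels $T$ and $\epsilon$. So a trajectory that is on level $T$ (or $\epsilon$) at one time is on it at all times, and none crosses it. Hence $h_s$ maps $X_0^T,X_0^\epsilon$ onto $X_s^T,X_s^\epsilon$. Since $X_s^\epsilon\subset\mathcal E\setminus S_\rho$, the maps $h_s:(X_0^T,X_0^\epsilon)\to(\mathcal E,\mathcal E\setminus S_\rho)$ form an equivariant homotopy that starts at the inclusion, whence $h_1^*\tau_1=\tau_0$. $\square$

## 8. Weighted discs inside the sublevels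

For a set $M$ of modes $(j,m)$ with $1\le m\le N$ let $W_M\subset\mathcal E^+$ be their complex span, a representation with weights $m$. For $R>\rho$ and $W=W_M$ let $\mathcal P_W$ be as in Section 1, with the $\mathcal E^-$ of Section 7, and
$$g:\mathcal P_W\to\mathcal E,\qquad g(y,w,t)=y+tw .$$
Then $\Theta\circ g=(y,t-\rho)$. So $g(\partial\mathcal P_W)\cap S_\rho=\emptyset$ and $g^*\tau=\theta_W$, and Lemma 1 reads $\langle c^{k-1}g^*\tau,\gamma_W\rangle=\sigma/\prod_Mm$ for $k=\#M$.

We now place these discs in sublevels. For $Y$ we use the given $M'$. For $X$ we use the sets $M_X(\alpha)$; their modes satisfy $m\le\alpha_{b(j)}/a_j\le T/a_j<N$.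

**Lemma 3.** For $R$ large (one $R$ serves for all cases):

(a) For $W'=W_{M'}$, with $M'$ and $\beta$ as in Theorem A, $g$ maps $(\mathcal P_{W'},\partial\mathcal P_{W'})$ to $(X_1^T,X_1^\epsilon)$.

(b) For spectral $\alpha\ne0$ with $|\alpha|\le T$ put $W_\alpha=W_{M_X(\alpha)}$ and $L_\alpha=\mathcal E^-\oplus W_\alpha$. Then $F\le v_\alpha$ on $L_\alpha$ with equality exactly on $C_\alpha\subset W_\alpha$; $F\le\epsilon$ on $\{\xi\in L_\alpha:|\xi|\ge R\}$; and $g$ maps $(\mathcal P_{W_\alpha},\partial\mathcal P_{W_\alpha})$ to $(X_0^{v_\alpha},X_0^\epsilon)\subset(X_0^T,X_0^\epsilon)$.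

**Proof.** On $\mathcal E^-\oplus\mathcal F^-$ we have $\mathcal A\le0$. As $H_s\ge0$, (3) gives $F_s\le0$ on $\mathcal E^-$, which covers the face $t=0$. On the other faces of $\partial\mathcal P_W$ we have $|g|^2=|y|^2+t^2\ge R^2$.

(a) Since $0\le\beta_b\le T<\mu$ we have $\mu(q'_b-1)^+\ge\beta_b(q'_b-1)$. With $H_1\ge H_Y$ it follows, for $x\in\mathcal E^-\oplus W'\oplus\mathcal F^-$, that
$$\Phi_{H_1}(x)\le\Phi_{H_Y}(x)\le|\beta|+\pi\sum_{j,m}\Bigl(m-\frac{\beta_{b'(j)}}{a'_j}\Bigr)|\hat x_{jm}|^2\le|\beta|\le T,$$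
because only modes with $m\le0$ or $ma'_j\le\beta_{b'(j)}$ occur. Likewise $\mu(q'_b-1)^+\ge\mu q'_b-\mu$ gives
$$\Phi_{H_1}(x)\le r'\mu+\pi\sum_{j,m}(m-\mu/a'_j)|\hat x_{jm}|^2\le r'\mu-c_0|x|^2$$
with $c_0>0$, since $m\le T/a'_j$ for all modes that occur and $\mu=T+1$. By (3), $F_1\le T$ on $\mathcal E^-\oplus W'$, and $F_1\le\epsilon$ there where $|\xi|\ge R$, for $R$ large.

(b) From $f(s)\ge\alpha_bs-f^*(\alpha_b)$ we get, for $x\in L_\alpha\oplus\mathcal F^-$,
$$\Phi_H(x)\le v_\alpha+\pi\sum_{j,m}\Bigl(m-\frac{\alpha_{b(j)}}{a_j}\Bigr)|\hat x_{jm}|^2\le v_\alpha .$$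
So $F\le v_\alpha$ on $L_\alpha$ by (3). Suppose $F(\xi)=v_\alpha$. Then all inequalities are equalities for $x=\xi+\eta^-$. In a block with $\alpha_b=0$ this says $\int f(q_b)=0$; as $f>0$ on $(0,\infty)$, the block vanishes. In a block with $\alpha_b>0$ only modes with $ma_j=\alpha_b$ occur, and $q_b(x(t))=s(\alpha_b)$ for all $t$. So $x\in C_\alpha$, hence $\eta^-=0$ and $\xi=x\in C_\alpha$. Conversely, the modes of $C_\alpha$ are $(j,\alpha_b/a_j)\in M_X(\alpha)$, so $C_\alpha\subset W_\alpha$, and $F=v_\alpha$ there. Finally $f(s)\ge\kappa s-C'$ with $C'=\kappa s_1-f(s_1)$, so on $L_\alpha\oplus\mathcal F^-$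
$$\Phi_H(x)\le rC'+\pi\sum_{j,m}(m-\kappa/a_j)|\hat x_{jm}|^2\le rC'-c_0|x|^2$$
for some $c_0>0$, because $m\le\alpha_{b(j)}/a_j\le T/a_j<\kappa/a_j$ or $m\le0$. By (3), $F\le\epsilon$ for $|\xi|\ge R$. By (2), $v_\alpha<T$. $\square$

For spectral $\alpha\ne0$ with $|\alpha|\le T$ put
$$\Delta_\alpha=g_*[\mathcal P_{W_\alpha}]\in H_{a+2N_X(\alpha)}(X_0^{v_\alpha},X_0^\epsilon;\mathbb Z),$$
and use the same symbol for its image for larger sublevels. To run the argument of Section 1 in the pair $(X_0^T,X_0^\epsilon)$ we need two facts: in degree $a+2k$ the classes $\Delta_\alpha$ with $\alpha\in\mathcal B$ generate ordinary integral homology, and $\mathrm{tr}$ is injective on rational Borel homology in degree $a+2k-1$. Both come from Morse–Bott theory of $F$.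

## 9. The index of the critical manifolds

**Lemma 4.** Let $\alpha\ne0$ be spectral with $|\alpha|\le T$. Then $C_\alpha$ is a nondegenerate critical manifold of $F$, of index $a+2N_X(\alpha)-\dim C_\alpha$. For $\xi\in C_\alpha$, $d^2F(\xi)\le0$ on $L_\alpha$, and the kernel of this restriction is $T_\xi C_\alpha$.

**Proof.** The index is squeezed between a lower bound from $L_\alpha$ and an upper bound from a deformation to a diagonal form.

*The family of forms.* Let $x\in C_\alpha$ and, for $\theta\in[0,1]$,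
$$Q_\theta(v)=2\pi\sum_{j,m}\Bigl(m-\frac{\tilde\alpha_{b(j)}}{a_j}\Bigr)|\hat v_{jm}|^2-\theta\sum_{b:\,\alpha_b>0}f''(s(\alpha_b))\int_0^1(\nabla q_b(x),v)^2\,dt,$$
with $\tilde\alpha_b=\alpha_b$ if $\alpha_b>0$ and $\tilde\alpha_b=\delta$ if $\alpha_b=0$. Since $\nabla^2(f\circ q_b)=f'\nabla^2q_b+f''\nabla q_b\nabla q_b^T$, with $f'(0)=\delta$ and $f''(0)=0$ on the vanishing blocks, $Q_1=d^2\Phi_H(x)$. Write $Q_\theta(v)=\int(-i\dot v-B_\theta v,v)$. Then $0\le B_0\le B_\theta\le B_1=\nabla^2H(x)$, so $\|B_\theta\|\le\ell$, and the reduction of Step 6 applies to $Q_\theta$. For $l\in\mathcal E$ there is a unique $\eta_\theta l\in\mathcal F^+\oplus\mathcal F^-$ making $l+\eta_\theta l$ $Q_\theta$-orthogonal to $\mathcal F^+\oplus\mathcal F^-$. Put $S_\theta(l)=Q_\theta(l+\eta_\theta l)$. Differentiating $F(\xi)=\Phi_H(\xi+\eta_0(\xi))$ twice at a critical point gives $S_1=d^2F$. The form $S_\theta$ is continuous in $\theta$; $S_0=Q_0|_{\mathcal E}$ as $Q_0$ is diagonal. The polarization is $S_\theta(l,l')=Q_\theta(l+\eta_\theta l,l')$,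 so $P$ induces $\ker Q_\theta\cong\ker S_\theta$.

*Kernel for $\theta>0$.* It consists of the periodic solutions of $-i\dot v=B_\theta v$. In a block with $\alpha_b=0$ the equation $-i\dot v_j=2\pi\frac\delta{a_j}v_j$ has only the periodic solution $0$, as $0<\delta/a_j<1$. If $\alpha_b>0$ write $v_j=e^{2\pi i\alpha_bt/a_j}w_j$ and $\varrho_b=(\nabla q_b(x),v)=\sum_j\frac{2\pi}{a_j}\mathrm{Re}(\overline{x_j(0)}w_j)$. The equation becomes
$$\dot w_j=i\,\theta f''(s(\alpha_b))\,\varrho_b\,\frac{2\pi}{a_j}x_j(0).$$
Then $\dot\varrho_b$ is a sum of real parts of purely imaginary numbers, so $\dot\varrho_b=0$, and $\dot w_j$ is constant. Pick $j$ in the block with $x_j(0)\ne0$. Then $a_j\mid\alpha_b$, so $w_j$ is periodic, which forces $\dot w_j=0$. Since $f''(s(\alpha_b))>0$, this gives $\varrho_b=0$. Now all $w_j$ are constant, and zero unless $a_j\mid\alpha_b$. So the kernel consists of the resonant $v$ (modes $ma_j=\alpha_b>0$ only) with all $\varrho_b=0$. This is $T_xC_\alpha$. For $\theta=1$ this is nondegeneracy.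

*Upper bound.* Let $p_\alpha=\#\{b:\alpha_b>0\}$ and $\iota_0=a+2\#\{(j,m):m\ge1,\ ma_j<\alpha_{b(j)}\}$. Reading off the diagonal form, $S_0$ has index $\iota_0$ and nullity $\sum_{\alpha_b>0}2k_b=\dim C_\alpha+p_\alpha$. For $\theta\in(0,1]$ the nullity of $S_\theta$ is constantly $\dim C_\alpha$, so the index is constant. For small $\theta>0$ the positive eigenvalues of $S_0$ stay positive, so index plus nullity is at most $\iota_0+\dim C_\alpha+p_\alpha$. Hence the index is at most $\iota_0+p_\alpha$.

*Lower bound and last claim.* $Q_1$ is convex along $\mathcal F^+$, so as in Step 8, $S_1(l)\le Q_1(l+\eta^-)$ for $l\in L_\alpha$, with $\eta^-$ the $\mathcal F^-$-part of $\eta_1l$. On $L_\alpha\oplus\mathcal F^-$ all coefficients $m-\tilde\alpha_{b(j)}/a_j$ are $\le0$ and vanish only for the resonant modes. So $S_1(l)\le0$. Equality forces $\eta^-=0$, $l$ resonant, and $(\nabla q_b(x),l)=0$ for all $b$ with $\alpha_b>0$, i.e. $l\in T_xC_\alpha$. Conversely $T_xC_\alpha\subset L_\alpha$ is in the kernel of $S_1$. So the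 index is at least
$$\dim L_\alpha-\dim C_\alpha=a+2N_X(\alpha)-\dim C_\alpha=\iota_0+\sum_{\alpha_b>0}\bigl(2k_b-(2k_b-1)\bigr)=\iota_0+p_\alpha,$$
where we used $2N_X(\alpha)=(\iota_0-a)+\sum2k_b$. The bounds agree. $\square$

## 10. Passing a critical level

Write $X^c=X_0^c$. By (2) the critical manifolds of $F$ with value in $(\epsilon,T)$ are exactly the $C_\alpha$ with $\alpha\ne0$ spectral and $|\alpha|\le T$; for these $N_X(\alpha)\le k$. Let $v\in(\epsilon,T)$ be a critical value, $\mathrm{Crit}_v$ the critical set on this level, and $\epsilon\le v_-<v<v_+\le T$ with $v$ the only critical value in $[v_-,v_+]$.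

By the equivariant Morse–Bott lemma there is, around each $C_\alpha\subset\mathrm{Crit}_v$, an equivariant diffeomorphism from $\{|y^\pm|<4\varsigma\}$ in $\nu_\alpha^-\oplus\nu_\alpha^+\to C_\alpha$ (with invariant metrics) onto a neighborhood of $C_\alpha$, equal to the identity on $C_\alpha$, with $F=v-|y^-|^2+|y^+|^2$. Points are written $(p,y^-,y^+)$ with $p\in C_\alpha$. Take these neighborhoods disjoint for different $\alpha$. Let $O_s^\alpha=\{|y^-|<s,\ |y^+|<s\}$ and $O_s=\bigcup_\alpha O_s^\alpha$ for $s<4\varsigma$. Let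
$$\mathcal D_\alpha=\{y^+=0,\ |y^-|<\varsigma\}\subset X^v .$$
By Lemma 4 it is a manifold of dimension $d_\alpha:=a+2N_X(\alpha)$ containing $C_\alpha$.

**Lemma 5.** For ordinary homology with any coefficients and for $H_*^{S^1}$, inclusions and the map $\Pi:(p,y^-,y^+)\mapsto(p,y^-)$ induce isomorphisms
$$H_*(X^{v_+},X^{v_-})\xleftarrow{\cong}H_*(X^v,X^{v_-})\xrightarrow{\cong}H_*(X^v,X^v\setminus\mathrm{Crit}_v)\cong\bigoplus_{\alpha:\,v_\alpha=v}H_*(\mathcal D_\alpha,\mathcal D_\alpha\setminus C_\alpha).$$
Moreover $X^c$ is an equivariant deformation retract of $X^{c'}$ if $c<c'$ and $[c,c']$ contains no critical value.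

**Proof.** All constructions are equivariant, so they serve both theories.

*Last claim.* By (5), $|\nabla F|$ is bounded below on some $F^{-1}[c-\varsigma',c'+\varsigma']$. The flow of $-\nabla F/|\nabla F|^2$, applied to $\xi\in X^{c'}$ for time $(F(\xi)-c)^+$, gives the retraction.

*Second isomorphism.* The same flow retracts $X^v\setminus\mathrm{Crit}_v$ onto $X^{v_-}$. A trajectory that starts at a noncritical point of level $v$ is immediately at levels $<v$. On $F^{-1}[v_-,v']$ with $v'<v$ the field is bounded by (5), so the trajectory exists until it reaches level $v_-$. It depends continuously on its initial point.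

*First isomorphism.* We show $H_*(X^{v_+},X^v)=0$. By the last claim we may replace $v_+$ by $v+\varepsilon'$ with $\varepsilon'>0$ as small as we like. Let $\beta_0$ be an invariant smooth function with values in $[0,1]$, equal to $0$ on $O_{\varsigma/2}$ and to $1$ outside $O_\varsigma$. Fix $\varepsilon_0>0$ such that $v$ is the only critical value in $[v-\varepsilon_0,v+\varepsilon_0]$, and let $\chi_0:\mathbb R\to[0,1]$ be smooth with support in $(v-\varepsilon_0,v+\varepsilon_0)$ and equal to $1$ near $v$. By (5), $|\nabla F|\ge c_1>0$ on $F^{-1}[v-\varepsilon_0,v+\varepsilon_0]\setminus O_{\varsigma/2}$, so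
$$Z=-\chi_0(F)\,\beta_0\,\nabla F/|\nabla F|^2$$
is a smooth field of norm $\le1/c_1$ (it is $0$ on $O_{\varsigma/2}$), and $F$ is nonincreasing along its flow. Take $\varepsilon'$ so small that $\chi_0=1$ on $[v-\varepsilon',v+\varepsilon']$ and that $\varepsilon'/c_1$ is less than the distance from the compact set $\overline{O_\varsigma}$ to the complement of $O_{2\varsigma}$. Flow along $Z$ for time $\varepsilon'$, starting in $X^{v+\varepsilon'}$. A trajectory that meets $\overline{O_\varsigma}$ during $[0,\varepsilon']$ lies in $O_{2\varsigma}$ during all of $[0,\varepsilon']$. Along any other trajectory $F$ decreases with speed $1$ as long as $F\in[v-\varepsilon',v+\varepsilon']$, so it ends in $X^v$. Thus the time-$\varepsilon'$ map sends $X^{v+\varepsilon'}$ into $X^v\cup O_{2\varsigma}$, and $X^v$ is mapped into itself at all times. Next apply the homotopy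
$$(p,y^-,y^+)\mapsto(p,y^-,(1-\vartheta\chi_1)y^+),\qquad\vartheta\in[0,1],$$
where $\chi_1=\chi_1(|y^-|,|y^+|)\in[0,1]$ is continuous, equals $1$ on $O_{2\varsigma}$ and $0$ outside $O_{3\varsigma}$, extended by the identity. It does not increase $F$, and at $\vartheta=1$ it maps $O_{2\varsigma}$ into $\{y^+=0\}\subset X^v$. Altogether we get a homotopy of the pair $(X^{v+\varepsilon'},X^v)$ from the identity to a map into $X^v$. So the identity of $H_*(X^{v+\varepsilon'},X^v)$ factors through $H_*(X^v,X^v)=0$.

*Third isomorphism.* Excision reduces to the pairs $(X^v\cap O_\varsigma^\alpha,\ X^v\cap O_\varsigma^\alpha\setminus C_\alpha)$. Here $X^v$ is given by $|y^+|\le|y^-|$, so off $C_\alpha$ we have $y^-\ne0$. Hence $(p,y^-,\vartheta y^+)$, $\vartheta$ from $1$ to $0$, is a deformation retraction of pairs onto $(\mathcal D_\alpha,\mathcal D_\alpha\setminus C_\alpha)$, with end map $\Pi$. $\square$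

## 11. The homology of $(X_0^T,X_0^\epsilon)$ in the top degrees

**Lemma 6.** Under the hypothesis of Theorem A:

(a) $H^{S^1}_{a+2k+1}(X_0^T,X_0^\epsilon;\mathbb Q)=0$;

(b) $H_{a+2k}(X_0^T,X_0^\epsilon;\mathbb Z)$ is generated by the classes $\Delta_\alpha$, $\alpha\in\mathcal B$.

**Proof.** Recall Hatcher, *Algebraic Topology*, Lemma 3.27: for a compact subset $K$ of a $d$-manifold $M$, $H_j(M,M\setminus K)=0$ for $j>d$, and a class in $H_d(M,M\setminus K)$ is determined by its restrictions to $H_d(M,M\setminus x)$, $x\in K$. In particular, if $M$ is oriented and $K\ne\emptyset$ is connected, then $H_d(M,M\setminus K;\mathbb Z)\cong\mathbb Z$, generated by the orientation class along $K$: a class restricts at the points of $K$ to a locally constant, hence constant, multiple of the orientation.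

Let $v^1<\dots<v^q$ be the critical values in $(\epsilon,T)$. Neither $\epsilon$ nor $T$ is critical, so we can choose $\epsilon=c_0<v^1<c_1<\dots<v^q<c_q=T$. Lemma 5 applies to each $[c_{h-1},c_h]$. (If $q=0$, then $X^\epsilon$ is a deformation retract of $X^T$ and both groups vanish.)

(a) *Each critical manifold contributes nothing above its dimension.* Let $G_j=H_j^{S^1}(\mathcal D_\alpha,\mathcal D_\alpha\setminus C_\alpha;\mathbb Q)$. Since $H_{j+1}(\mathcal D_\alpha,\mathcal D_\alpha\setminus C_\alpha;\mathbb Q)=0$ for $j\ge d_\alpha$, (1) shows that $\cap c:G_{j+2}\to G_j$ is surjective for $j\ge d_\alpha$. On the other hand, $C_\alpha\subset\mathcal E^+\setminus0$ gives a nowhere zero equivariant section of $C_\alpha\times\mathcal E^+\to C_\alpha$, so the equivariant Euler class of this bundle vanishes. It equals $\bigl(\prod m\bigr)c^K$ with $K=\dim_{\mathbb C}\mathcal E^+$ and the product over the weights $m\ge1$ of $\mathcal E^+$. So $c^K=0$ in $H^{2K}_{S^1}(C_\alpha;\mathbb Q)\cong H^{2K}_{S^1}(\mathcal D_\alpha;\mathbb Q)$,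 and $\cap c^K=0$ on $G_*$. For $j\ge d_\alpha$ the composite $\cap c^K:G_{j+2K}\to G_j$ is both surjective and zero, so $G_j=0$. Since $N_X(\alpha)\le k$, this covers $j=a+2k+1>d_\alpha$. By Lemma 5, $H^{S^1}_{a+2k+1}(X^{c_h},X^{c_{h-1}};\mathbb Q)=0$ for all $h$, and the exact sequences of the triples $(X^{c_h},X^{c_{h-1}},X^\epsilon)$ give (a).

(b) *Each $\Delta_\alpha$ generates its own local group.* Put $d=a+2k$. We claim: if $v_\alpha=v$ and $N_X(\alpha)=k$, then the image of $\Delta_\alpha$ under $H_d(X^v,X^\epsilon)\to H_d(X^v,X^v\setminus\mathrm{Crit}_v)$ generates the summand $H_d(\mathcal D_\alpha,\mathcal D_\alpha\setminus C_\alpha)$ and has no component in the other summands.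

By Lemma 3(b), $g(\mathcal P_{W_\alpha})\subset L_\alpha\cap X^v$ meets $\{F=v\}$ only in $C_\alpha$, so it misses $C_{\alpha'}$ for the other $\alpha'$ on this level, and there is no component in the other summands. Since $F=v>\epsilon$ on $C_\alpha\subset W_\alpha\setminus0$, Lemma 3(b) also gives $|\xi|<R$ on $C_\alpha$. So $g^{-1}(C_\alpha)$, given by $y=0$, $t=|\xi|\in(0,R)$, $w=\xi/|\xi|$, lies in the interior of $\mathcal P_{W_\alpha}$. There $g$ is polar coordinates: a diffeomorphism onto an open subset of $L_\alpha$, orientation preserving for a suitable orientation of $L_\alpha$. Hence the image of $\Delta_\alpha$ is the image of the orientation class of $L_\alpha$ along $C_\alpha$ in $H_d(O_L,O_L\setminus C_\alpha)$, for any small neighborhood $O_L$ of $C_\alpha$ in $L_\alpha$; note $O_L\subset X^v$ as $F\le v$ on $L_\alpha$. Under Lemma 5 this class is carried to $H_d(\mathcal D_\alpha,\mathcal D_\alpha\setminus C_\alpha)$ by $\Pi|_{O_L}:O_L\to\mathcal D_\alpha$.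

This map is the identity on $C_\alpha$. At $\xi\in C_\alpha$ a vector of $T_\xi L_\alpha=L_\alpha$ in the kernel of $d\Pi$ is tangent to the $y^+$-fiber, where $d^2F$ is positive definite, whereas $d^2F\le0$ on $L_\alpha$ by Lemma 4. So it is $0$. As $\dim L_\alpha=a+2k=\dim\mathcal D_\alpha$, $d\Pi$ is an isomorphism along $C_\alpha$. As $C_\alpha$ is compact and $\Pi$ is injective on it, $\Pi$ is a diffeomorphism from a neighborhood of $C_\alpha$ in $L_\alpha$ onto one in $\mathcal D_\alpha$. By excision it induces an isomorphism $H_d(O_L,O_L\setminus C_\alpha)\cong H_d(\mathcal D_\alpha,\mathcal D_\alpha\setminus C_\alpha)$. The first group is $\cong\mathbb Z$, generated by the orientation class, since $C_\alpha$ is connected. This proves the claim.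

*Induction.* If $v_\alpha=v$ and $N_X(\alpha)<k$, then $H_d(\mathcal D_\alpha,\mathcal D_\alpha\setminus C_\alpha;\mathbb Z)=0$, since $d>d_\alpha$. So by Lemma 5, $H_d(X^{c_h},X^{c_{h-1}})$ is generated by the images of the $\Delta_\alpha$ with $\alpha\in\mathcal B$ and $v_\alpha=v^h$. These are classes of $H_d(X^{c_h},X^\epsilon)$. Exactness of
$$H_d(X^{c_{h-1}},X^\epsilon)\to H_d(X^{c_h},X^\epsilon)\to H_d(X^{c_h},X^{c_{h-1}})$$
shows that $H_d(X^{c_h},X^\epsilon)$ is generated by these $\Delta_\alpha$ together with the image of $H_d(X^{c_{h-1}},X^\epsilon)$. Start with $H_d(X^{c_0},X^\epsilon)=0$ and induct up to $c_q=T$. $\square$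

## 12. Integers from homology, fractions from the circle action

We complete the proof of Theorem A by carrying the disc of $Y$ into the sublevel of $X$. By Lemmas 3(a) and 2,
$$\hat g=h_1^{-1}\circ g:(\mathcal P_{W'},\partial\mathcal P_{W'})\to(X_0^T,X_0^\epsilon)$$
is an $S^1$-map with $\hat g^*\tau_0=g^*\tau_1=g^*\tau$. By Lemma 6(b) there are integers $n_\alpha$ with
$$\hat g_*[\mathcal P_{W'}]=\sum_{\alpha\in\mathcal B}n_\alpha\Delta_\alpha .$$
Up to here nothing restricts the $n_\alpha$, and ordinary homology alone yields no contradiction. Now lift to Borel homology. By Lemma 1 and naturality of the transfer, rationally,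
$$\mathrm{tr}(\hat g_*\gamma_{W'})=\sigma'\hat g_*[\mathcal P_{W'}]=\sum_{\alpha\in\mathcal B}n_\alpha\,\sigma'g_*[\mathcal P_{W_\alpha}]=\mathrm{tr}\Bigl(\sum_{\alpha\in\mathcal B}n_\alpha\,g_*\gamma_{W_\alpha}\Bigr).$$
By Lemma 6(a) and (1) with $j=a+2k$, $\mathrm{tr}$ is injective on $H^{S^1}_{a+2k-1}(X_0^T,X_0^\epsilon;\mathbb Q)$. So
$$\hat g_*\gamma_{W'}=\sum_{\alpha\in\mathcal B}n_\alpha\,g_*\gamma_{W_\alpha}.$$
Pair both sides with $c^{k-1}\tau_0$, which has degree $2(k-1)+a+1=a+2k-1$. All the $W$'s have complex dimension $k$, so the sign $\sigma$ in Lemma 1 is the same throughout, and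
$$\frac{\sigma}{\prod_{(j,m)\in M'}m}=\sum_{\alpha\in\mathcal B}n_\alpha\,\frac{\sigma}{e_X(\alpha)},\qquad n_\alpha\in\mathbb Z .$$
This is Theorem A; since the left side is nonzero, $\mathcal B\ne\emptyset$. $\blacksquare$

For an embedding $U\hookrightarrow V$ the last line would read $\frac16=\frac{n}{4}$, and for $V\hookrightarrow U$ it would read $\frac14=\frac n6$, with $n$ an integer. Neither has a solution. So $U\not\hookrightarrow V$ and $V\not\hookrightarrow U$, and therefore $U\not\to V$ and $V\not\to U$.
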